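# A $p$-Banach space with a hypercyclic operator and no hereditarily hypercyclic operator

## 1. Twice the backward shift on $\ell_q$

All topological vector spaces are Hausdorff, non-zero, and over $\mathbb K\in\{\mathbb R,\mathbb C\}$. An $\mathcal F$-space is a complete metrizable topological vector space. An operator on $X$ is a continuous linear map $X\to X$, and $L(X)$ is the set of all operators on $X$.

**Definition (hypercyclicity).** A family $\mathcal G\subset L(X)$ is *hypercyclic* if $\{Sx:S\in\mathcal G\}$ is dense in $X$ for some $x\in X$. An operator $T$ is *hypercyclic* if $\{T^n:n\ge0\}$ is hypercyclic. It is *hereditarily hypercyclic* if for every strictly increasing sequence $(n_k)$ of non-negative integers the family $\{T^{n_k}:k\in\mathbb N\}$ is hypercyclic. A space *supports* a hypercyclic (hereditarily hypercyclic) operator if $L(X)$ contains one.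

The problem, from Stanislav Shkarin, "Hypercyclic operators on topological vector spaces", arXiv:1008.3267 (2010), reads: if an $\mathcal F$-space supports a hypercyclic operator, must it support a hereditarily hypercyclic one?

**Definition ($p$-Banach space).** Let $0<p\le 1$. A *$p$-norm* satisfies $\|\lambda f\|=|\lambda|\|f\|$, $\|f+g\|^p\le\|f\|^p+\|g\|^p$, and $\|f\|=0\Rightarrow f=0$. A *$p$-Banach space* is a $p$-normed space that is complete for the metric $\|f-g\|^p$. It is an $\mathcal F$-space.

For example, $\ell_q$ with $\|f\|=(\sum_j|f_j|^q)^{1/q}$ is a $q$-Banach space if $0<q<1$ and a Banach space if $q\ge1$. As with Banach spaces, a linear map $V$ between $p$-normed spaces is continuous iff $\|V\|=\sup_{\|f\|\le1}\|Vf\|<\infty$, and the quotient of a $p$-Banach space by a closed subspace is $p$-Banach for $\|z\|=\inf\{\|f\|: f\in z\}$. A bounded subset of a non-zero $p$-normed space is never dense, because the $p$-norm is continuous and unbounded. In particular a convergent sequence is never dense.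

On many spaces the answer is yes for a simple reason. The tool is Baire's theorem.

**Lemma 1.** Let $Y$ be a separable $\mathcal F$-space and $(S_k)$ a sequence in $L(Y)$ such that for all non-empty open $U,U'\subset Y$ there is $k$ with $S_kU\cap U'\ne\emptyset$. Then $\{S_k\}$ is hypercyclic.

*Proof.* Let $(U_j')$ be a countable base of non-empty open sets. Each $G_j=\bigcup_kS_k^{-1}(U_j')$ is open, and by hypothesis it meets every non-empty open $U$, so it is dense. By Baire's theorem there is $x\in\bigcap_jG_j$. For this $x$ the set $\{S_kx\}$ meets every $U'_j$. $\square$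

An operator $T$ is called *transitive* if for all non-empty open $U,U'$ there is $n\ge0$ with $T^nU\cap U'\neq\emptyset$, and *mixing* if for all such $U,U'$ this holds for all sufficiently large $n$. By Lemma 1, on a separable $\mathcal F$-space transitive operators are hypercyclic. Mixing operators are hereditarily hypercyclic there, since Lemma 1 applies to $(T^{n_k})$ for every strictly increasing $(n_k)$.

**Proposition 2.** For $0<q<\infty$ the space $\ell_q$ supports a hereditarily hypercyclic operator.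

*Proof.* Let $B(f_1,f_2,\dots)=(f_2,f_3,\dots)$, let $R$ be the right shift, so that $BR=I$ and $\|Rf\|=\|f\|$, and put $D=2B$. Given non-empty open $U,U'$, choose finitely supported $f\in U$ and $h\in U'$. Put $f_n=f+2^{-n}R^nh$. Then $f_n\to f$, so $f_n\in U$ for large $n$. If $n$ is at least the length of the support of $f$, then $D^nf=0$ and $D^nf_n=B^nR^nh=h\in U'$. So $D$ is mixing. $\square$

## 2. From one operator to all operators

What changes on a general space? The proof above needed one good operator, and $\ell_q$ handed us a shift. A general space comes with no shift, and its only given operator may be hypercyclic for a reason that does not survive passing to subsequences. One obstruction is *rigidity*: if $X$ is $p$-Banach and $\|T^{n_k}-I\|\to0$ along some strictly increasing $(n_k)$, then $T^{n_k}x\to x$ for each $x$. A convergent sequence is not dense, so $T$ is not hereditarily hypercyclic.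

A rigid hypercyclic operator will be constructed in Section 3. But to answer the question negatively we must exclude *every* operator on the space. So we need a space whose whole operator algebra is known and consists of operators that are rigid or not hypercyclic at all. The results are as follows.

**Theorem 3.** Let $0<p<1$ and $\mathbb K\in\{\mathbb R,\mathbb C\}$. There is a separable $p$-Banach space $Z\ne\{0\}$ over $\mathbb K$ which supports a hypercyclic operator, while for every $V\in L(Z)$ there is a strictly increasing sequence $(n_k)$ such that $\{V^{n_k}:k\in\mathbb N\}$ is not hypercyclic.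

So the answer to the question is no, for every $p\in(0,1)$ and both scalar fields. In the next statement $\mathrm{Lip}_\beta$ is the explicit algebra of complex Lipschitz functions on the Cantor set $\Delta$ defined in Section 3, and $\zeta\in \mathrm{Lip}_\beta$ is the function defined there.

**Theorem 4.** The space $Z$ constructed in Section 7 has the following properties.

* (a) $L(Z)$ is commutative. As a $\mathbb K$-algebra it is isomorphic to $\mathrm{Lip}_\beta$.
* (b) The operator $V_g$ corresponding to $g\in\mathrm{Lip}_\beta$ is hypercyclic iff $|g|\equiv1$ and $g$ is not constant on any non-empty open set. In that case all finite direct sums $V_g\oplus\dots\oplus V_g$ are hypercyclic.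
* (c) The operator $V_\zeta\in L(Z)$ is invertible, hypercyclic and has a dense set of periodic points.

**Theorem 5.** Let $F\ne\{0\}$ be a Banach space over $\mathbb K$, $T_1,\dots,T_m\in L(F)$ and $0<p<1$. There is a $p$-Banach space $Z$ such that $L(Z)$ is isomorphic, as an algebra, to the commutant $\{T_1,\dots,T_m\}'\subset L(F)$.

Theorem 5 describes the mechanism: one can prescribe the algebra of all operators. Section 3 provides the algebra to prescribe, and Sections 4–6 build the mechanism.

## 3. Multiplication by Lipschitz functions on the Cantor set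

Let $\Delta=\{0,1\}^{\mathbb N}$. The *level* of a cylinder is the length of the word that defines it. For a decreasing null sequence $a=(a_l)_{l\ge1}$ in $(0,1]$ put $d_a(x,y)=a_l$, where $l$ is the first index with $x_l\ne y_l$, and $d_a(x,x)=0$. If $x,y$ first differ at $l$ and $y,z$ first differ at $l'$, then $x,z$ agree before $\min(l,l')$, so $d_a(x,z)\le\max(d_a(x,y),d_a(y,z))$. Thus $d_a$ is a metric, and it induces the product topology. If $C$ is a cylinder of level $l$, then
$$d_a(y,y')\ge a_l\qquad(y\in C,\ y'\notin C). \tag{1}$$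

Let $\mathrm{Lip}_a$ be the algebra of $d_a$-Lipschitz functions $g:\Delta\to\mathbb C$ with $\|g\|_a=\|g\|_\infty+L_a(g)$, where $L_a$ is the Lipschitz constant. From $L_a(gh)\le\|g\|_\infty L_a(h)+L_a(g)\|h\|_\infty$ we get $\|gh\|_a\le\|g\|_a\|h\|_a$. Also $\|1\|_a=1$, and $1_C\in\mathrm{Lip}_a$ for every cylinder $C$ by (1).

Let $F_a$ be the closed complex span of the evaluations $\delta_x$ ($x\in\Delta$) in the dual $\mathrm{Lip}_a^*$. We write $\langle g,\xi\rangle$ for the value of $\xi\in F_a$ at $g$. Then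
$$\|\delta_x\|=1,\qquad \|\delta_x-\delta_y\|\le d_a(x,y), \tag{2}$$
so $x\mapsto\delta_x$ is continuous and $F_a$ is separable.

**Example.** If $d_a(x,y)=a_l$, then $\|\delta_x-\delta_y\|=2a_l/(2+a_l)$ exactly. Indeed, put $s=|g(x)-g(y)|$. Then $\|g\|_\infty\ge s/2$ and $L_a(g)\ge s/a_l$, so $s(1/2+1/a_l)\le1$ when $\|g\|_a\le1$. Equality is attained by a multiple of $1_C-1_{\Delta\setminus C}$, where $C\ni x$ is the cylinder of level $l$: this function has sup norm $1$, Lipschitz constant $2/a_l$, and difference $2$ at $x,y$. So distances in $F_a$ between evaluations are comparable to $d_a$.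

For $g\in\mathrm{Lip}_a$ the adjoint of multiplication by $g$ sends $\delta_x$ to $g(x)\delta_x$. Hence it restricts to a complex-linear operator $A_g$ on $F_a$ with
$$A_g\delta_x=g(x)\delta_x,\quad \langle h,A_g\xi\rangle=\langle gh,\xi\rangle,\quad \|A_g\|\le\|g\|_a,\quad A_gA_h=A_{gh}. \tag{3}$$

We use two scales,
$$\alpha_l=\frac1l,\qquad m_l=2^{4^l},\qquad \beta_l=\frac1{m_l}\le\alpha_l,\qquad F=F_\alpha,\quad E=F_\beta.$$
Since $d_\beta\le d_\alpha$, we have $\mathrm{Lip}_\beta\subset\mathrm{Lip}_\alpha$ and $\|g\|_\alpha\le\|g\|_\beta$ on $\mathrm{Lip}_\beta$. Restricting functionals from $\mathrm{Lip}_\alpha$ to $\mathrm{Lip}_\beta$ gives a bounded complex-linear map $\iota:F\to E$ with $\|\iota\|\le1$, $\iota\delta_x=\delta_x$, dense range, and $\iota A_g=A_g\iota$ for $g\in\mathrm{Lip}_\beta$. By (2), $\|\delta_x-\delta_y\|\le d_\alpha(x,y)$ both in $F$ and in $E$.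

With $\mathrm i$ the imaginary unit, put
$$\zeta(x)=\exp\Big(2\pi\mathrm i\sum_{j\ge1}x_j/m_j\Big),\qquad T=A_\zeta\in L(F).$$
As $m_{j+1}\ge2m_j$, we have $\sum_{j\ge l}1/m_j\le2/m_l$, so $|\zeta(x)-\zeta(y)|\le4\pi/m_l$ when $x,y$ first differ at $l$. Hence $L_\beta(\zeta)\le4\pi$ and $\zeta\in\mathrm{Lip}_\beta$. Moreover $\zeta$ is injective: $\sum_{j>l}1/m_j\le2/m_{l+1}=2/m_l^4<1/m_l$ shows that the sums $\sum_jx_j/m_j$ are distinct, and they lie in $[0,1)$ since $\sum_j1/m_j\le2/16$.

**Hypercyclicity by moving each point mass to two nearby points.** Let $g:\Delta\to\mathbb C$ with $|g|\equiv1$. For $x_1,\dots,x_k\in\Delta$ and $\epsilon,\tau>0$ let $\mathcal E_g(x_1,\dots,x_k;\epsilon,\tau)$ be the set of exponents $n\ge1$ for which there are $y_i,y_i'\in\Delta$ with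
$$d_\alpha(y_i,x_i)\le\epsilon,\quad d_\alpha(y_i',x_i)\le\epsilon,\quad |g(y_i')^n-g(y_i)^n|\ge\tau\qquad(1\le i\le k).$$

**Lemma 6.** Let $G=F_a$ with $a\in\{\alpha,\beta\}$, let $g\in\mathrm{Lip}_a$ with $|g|\equiv1$, let $n\in\mathcal E_g(x_1,\dots,x_k;\epsilon,\tau)$ with corresponding $y_i,y_i'$, and let $b_i,c_i\in\mathbb C$. Put
$$a_i'=\frac{c_i-b_ig(y_i)^n}{g(y_i')^n-g(y_i)^n},\qquad a_i=b_i-a_i',\qquad \tilde f=\sum_{i\le k}(a_i\delta_{y_i}+a_i'\delta_{y_i'}).$$
Then both $\|\tilde f-\sum_ib_i\delta_{x_i}\|$ and $\|A_g^n\tilde f-\sum_ic_i\delta_{x_i}\|$ are at most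
$$\epsilon\sum_{i\le k}\big(|b_i|+2(|b_i|+|c_i|)/\tau\big).\tag{4}$$

*Proof.* By construction $a_i+a_i'=b_i$ and
$$a_ig(y_i)^n+a_i'g(y_i')^n=b_ig(y_i)^n+a_i'(g(y_i')^n-g(y_i)^n)=c_i.$$
Hence the first difference is $\sum_i\big(a_i(\delta_{y_i}-\delta_{x_i})+a_i'(\delta_{y_i'}-\delta_{x_i})\big)$. The second is the same sum with $a_i,a_i'$ multiplied by the unimodular numbers $g(y_i)^n,g(y_i')^n$. Both have norm at most $\epsilon\sum_i(|a_i|+|a_i'|)$. Finally $|a_i'|\le(|b_i|+|c_i|)/\tau$ and $|a_i|\le|b_i|+|a_i'|$. $\square$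

*The function $\zeta$.* If $\alpha_l\le\epsilon$, then $m_l/2\in\mathcal E_\zeta(x_1,\dots,x_k;\epsilon,2)$. Indeed, let $y_i,y_i'$ be $x_i$ with the $l$-th coordinate replaced by $0$ and by $1$. Their distances to $x_i$ are at most $\alpha_l$. Since $\zeta(y_i')=e^{2\pi\mathrm i/m_l}\zeta(y_i)$, the powers with exponent $m_l/2$ are opposite, and their difference has modulus $2$.

Since finite sums $\sum b_i\delta_{x_i}$ are dense in $F$ and two such sums can be written with the same points (allow zero coefficients), Lemma 6 with $\epsilon\to0$ and $\tau=2$ shows that $T$ is transitive on the Banach space $F$, hence hypercyclic.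

*A second function.* Let $\psi(x)=\sum_jx_j2^{-j}$ and $\chi=e^{\mathrm i\psi}$. If $x,y$ first differ at $l$, then $|\chi(x)-\chi(y)|\le2^{1-l}\le2/l$, so $\chi\in\mathrm{Lip}_\alpha$. By binary expansion $\psi$ maps a cylinder of level $l$ onto an interval of length $2^{-l}$. So if $n\ge2^l\pi$, the level-$l$ cylinder of $x_i$ contains $y_i,y_i'$ with $\psi(y_i')=\psi(y_i)+\pi/n$, and then $\chi(y_i')^n=-\chi(y_i)^n$. Hence, for each $\epsilon$, $\mathcal E_\chi(x_1,\dots,x_k;\epsilon,2)$ contains *all* large $n$, and $A_\chi$ is mixing on $F$. So $\mathrm{Lip}_\alpha$ contains functions we must exclude; this matters in Section 6. Note that $\chi\notin\mathrm{Lip}_\beta$: for points that differ only in the coordinate $l$, $|\chi(x)-\chi(y)|=|e^{\mathrm i2^{-l}}-1|$, which is not $O(\beta_l)$.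

**Rigidity.** Functions in $\mathrm{Lip}_\beta$ behave differently, as long as rigidity is measured in the coarser norm $\|\cdot\|_\alpha$. It cannot be measured in $\|\cdot\|_\beta$: for points differing only in coordinate $j$, $|\zeta(x)^n-\zeta(y)^n|/\beta_j=m_j|e^{2\pi\mathrm in/m_j}-1|\to2\pi n$ as $j\to\infty$, so $\|\zeta^n-1\|_\beta\ge2\pi n$.

**Lemma 7.** If $g\in\mathrm{Lip}_\beta$ and $|g|\equiv1$, there is a strictly increasing $(n_k)$ with $\|g^{n_k}-1\|_\alpha\to0$.

*Proof.* The plan is to make $g^n$ close to $1$ at $2^l$ points by Dirichlet's theorem. This costs an exponent $n\le l\,m_l$, and $g$ varies inside level-$l$ cylinders only by about $1/m_{l+1}$, which is so small that even the $n$-th power hardly varies there.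

**Choice of $n$.** Let $L=L_\beta(g)$, $l\ge2$, and let $x_1,\dots,x_{2^l}$ be representatives of the level-$l$ cylinders. Write $g(x_i)^l=e^{2\pi\mathrm i\theta_i}$. Dirichlet's simultaneous approximation theorem, with $Q=l^2$ and $2^l$ numbers, gives $1\le n'\le Q^{2^l}$ such that every $n'\theta_i$ is within $1/Q$ of an integer. Put $n=ln'$. Then $|g(x_i)^n-1|\le2\pi/l^2$, and
$$l\le n\le l\cdot(l^2)^{2^l}=l\cdot2^{2^{l+1}\log_2l}\le l\,2^{4^l},$$
because $\log_2l\le l-1\le2^{l-1}$.

**Variation at finer levels.** For $j>l$ we have $4^l-4^j\le-3\cdot4^{j-1}$, so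
$$n\beta_j/\alpha_j\le lj\,2^{4^l-4^j}\le j^2\,2^{-3\cdot4^{j-1}}.$$
Hence $e_l:=\sup_{j>l}n\beta_j/\alpha_j\to0$ as $l\to\infty$. We also use $|a^n-b^n|\le n|a-b|$ for unimodular $a,b$ (factor $a^n-b^n$).

**The three estimates.** If $y$ lies in the level-$l$ cylinder of $x_i$, then
$$|g(y)^n-1|\le2\pi/l^2+nL\beta_{l+1}\le2\pi/l^2+Le_l\alpha_{l+1}.$$
If $y,y'$ lie in one level-$l$ cylinder and first differ at $j>l$, then
$$|g(y)^n-g(y')^n|\le nL\beta_j\le Le_l\alpha_j=Le_l\,d_\alpha(y,y').$$
If they lie in different level-$l$ cylinders, then $d_\alpha(y,y')\ge1/l$, and by the first estimate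
$$|g(y)^n-g(y')^n|\le4\pi/l^2+2Le_l\alpha_{l+1}\le(4\pi/l+2Le_l)\,d_\alpha(y,y').$$
So $\|g^n-1\|_\alpha\to0$ as $l\to\infty$. Since $n\ge l$, a subsequence of these exponents is strictly increasing. $\square$

By (3), $\|T^{n_k}-I\|\le\|\zeta^{n_k}-1\|_\alpha\to0$ along a suitable sequence: $T$ is hypercyclic on $F$ and rigid, hence not hereditarily hypercyclic. The same estimate holds for $A_g$ with any unimodular $g\in\mathrm{Lip}_\beta$.

**The commutant of $T$.** We now identify which operators commute with $T$.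

**Lemma 8.** If $\xi\in F$ and $T\xi=\zeta(x)\xi$, then $\xi\in\mathbb C\delta_x$.

*Proof.* Let $C_l$ be the level-$l$ cylinder of $x$.

**Step 1: $\xi$ annihilates functions vanishing near $x$.** Let $g\in\mathrm{Lip}_\alpha$ vanish on $C_l$. Put $k=g/(\zeta-\zeta(x))$ off $C_l$ and $k=0$ on $C_l$. As $\zeta$ is continuous and injective, $|\zeta-\zeta(x)|$ is bounded below on the compact set $\Delta\setminus C_l$. So $k$ is bounded and is $d_\alpha$-Lipschitz on $\Delta\setminus C_l$. By (1), pairs with exactly one point in $C_l$ also have bounded Lipschitz quotients. So $k\in\mathrm{Lip}_\alpha$, and by (3)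
$$\langle g,\xi\rangle=\langle(\zeta-\zeta(x))k,\xi\rangle=\langle k,(T-\zeta(x))\xi\rangle=0.$$

**Step 2: localize at $x$.** Let $g\in\mathrm{Lip}_\alpha$. Apply Step 1 to $g-g1_{C_l}$ and to $1-1_{C_l}$:
$$\langle g,\xi\rangle=\langle g1_{C_l},\xi\rangle=g(x)\langle1,\xi\rangle+\langle k_l,\xi\rangle,\qquad k_l=(g-g(x))1_{C_l}.$$
We show $\langle k_l,\xi\rangle\to0$. Clearly $k_l\to0$ pointwise and $\|k_l\|_\infty\le L_\alpha(g)$. Also $L_\alpha(k_l)\le L_\alpha(g)$: only pairs $y\in C_l$, $y'\notin C_l$ need checking, and there $|k_l(y)|\le L_\alpha(g)d_\alpha(y,x)\le L_\alpha(g)d_\alpha(y,y')$. A bounded sequence in $\mathrm{Lip}_\alpha$ that tends to $0$ pointwise tends to $0$ on the dense span of the $\delta_y$, hence on all of $F$. So $\langle g,\xi\rangle=g(x)\langle1,\xi\rangle$ for all $g$, that is, $\xi=\langle1,\xi\rangle\delta_x$. $\square$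

**Lemma 9.** Let $A$ be a bounded complex-linear operator on $F$ with $AT=TA$. Then $A=A_g$ for some $g\in\mathrm{Lip}_\alpha$. If, moreover, there is a bounded real-linear $D:E\to E$ with $D\iota=\iota A$, then $g\in\mathrm{Lip}_\beta$ and $D=A_g$ on $E$.

*Proof.* We have $TA\delta_x=AT\delta_x=\zeta(x)A\delta_x$. By Lemma 8, $A\delta_x=g(x)\delta_x$ with $g(x)\in\mathbb C$. Since $g(x)=\langle1,A\delta_x\rangle$, (2) gives $|g|\le\|A\|$ and $|g(x)-g(y)|\le\|A\|d_\alpha(x,y)$. So $g\in\mathrm{Lip}_\alpha$, and $A=A_g$ because both are bounded, complex-linear and agree on the $\delta_x$.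

Given $D$, we have $D\delta_x=D\iota\delta_x=\iota A\delta_x=g(x)\delta_x$ in $E$, so $g(x)=\langle1,D\delta_x\rangle$ and
$$|g(x)-g(y)|\le\|D\|\,\|\delta_x-\delta_y\|_E\le\|D\|\,d_\beta(x,y).$$
So $g\in\mathrm{Lip}_\beta$. Finally $D\iota=\iota A_g=A_g\iota$, so $D=A_g$ on the dense subspace $\iota F$, hence on $E$. $\square$

So the algebra to be prescribed consists of the operators on $F$ that commute with $T$ *and* are compatible with an operator on $E$ through $\iota$. Next we build spaces on which such algebraic conditions are forced on every operator.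

## 4. Function spaces with mutually incomparable fibres

Here is the simplest case of a space that cannot send anything to another. Let $0<p<r<1$.

**Example.** Every continuous linear $S:L_p[0,1]\to L_r[0,1]$ is $0$. Choose $c\in(0,1]$ such that $\int|f|^p\le c$ implies $\int|Sf|^r\le1$. Split an interval $I$ into $n$ equal intervals $I_i$ and let $t=(cn/|I|)^{1/p}$, so that $\int|t1_{I_i}|^p=c$. With $g_i=S(t1_{I_i})$ we have $S1_I=t^{-1}\sum_ig_i$ and
$$\int|S1_I|^r\le t^{-r}\sum_i\int|g_i|^r\le nt^{-r}=\frac{|I|}{c}\,t^{p-r}\to0\quad(n\to\infty).$$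
So $S1_I=0$, and step functions are dense.

With fixed exponents this works only one way: $L_r[0,1]\subset L_p[0,1]$ is a non-zero continuous inclusion in the opposite direction. To block both directions, the exponent has to oscillate between $p$ and $r$ on huge scales, differently at different points.

**The functions $\varphi_\omega$.** Fix $0<p<r<1$. Let $\Omega=\{0,1\}^{\mathbb N}$ with the uniform product probability $\mu$. A *cylinder* is a set of sequences with a prescribed *non-empty* finite initial word. Let $(I_k)_{k\ge1}$ be a sequence of cylinders in which each cylinder occurs infinitely often. Put $s_0=0$ and $s_k=3^k$ for $k\ge1$. For $\omega\in\Omega$ let $\theta_\omega(s)=r$ for $s\le0$. For $s\in(s_{k-1},s_k]$ let $\theta_\omega(s)=p$ if $\omega\in I_k$ and $\theta_\omega(s)=r$ otherwise. Put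
$$\varphi_\omega(0)=0,\qquad\varphi_\omega(e^a)=\exp\Big(\int_0^a\theta_\omega(s)\,ds\Big)\quad(a\in\mathbb R).$$
So $\varphi_\omega(t)=t^r$ for $t\le1$, and for $t\ge1$ the local exponent is $p$ or $r$. The function $\varphi_\omega$ is continuous and increasing, $\varphi_\omega(1)=1$, $t^{-p}\varphi_\omega(t)$ is nondecreasing, and $t^{-r}\varphi_\omega(t)$, hence also $t^{-1}\varphi_\omega(t)$, is nonincreasing on $(0,\infty)$. For fixed $t$, $\varphi_\omega(t)$ depends only on which of finitely many $I_k$ contain $\omega$, so it is locally constant in $\omega$ and takes finitely many values. Consequences: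
$$c^r\varphi_\omega(t)\le\varphi_\omega(ct)\le c^p\varphi_\omega(t)\quad(0\le c\le1);\tag{5}$$
$$\varphi_\omega(s+t)\le\varphi_\omega(s)+\varphi_\omega(t);\tag{6}$$
$$\frac st\le\frac{\varphi_\omega(s)}{\varphi_\omega(t)}\quad(0\le s\le t,\ t>0),\qquad\varphi_\omega(t)\ge\min(t,1);\tag{7}$$
$$\frac{\varphi_\omega(t_k)}{\varphi_{\omega'}(t_k)}\le e^{-(r-p)3^{k-1}}\quad\text{if }k\ge2,\ t_k=e^{s_k},\ \omega\in I_k,\ \omega'\notin I_k.\tag{8}$$
Here (5) restates the two monotonicities. Since $\varphi_\omega(t)/t$ is nonincreasing, $\varphi_\omega(s+t)=(s+t)\frac{\varphi_\omega(s+t)}{s+t}\le s\frac{\varphi_\omega(s)}s+t\frac{\varphi_\omega(t)}t$ for $s,t>0$, which is (6), and the first part of (7) is the same monotonicity. The second part of (7) holds as $\varphi_\omega(t)=t^r\ge t$ for $t\le1$ and $\varphi_\omega(t)\ge1$ for $t\ge1$. For (8), $\log\varphi_\omega(t_k)\le rs_{k-1}+p(s_k-s_{k-1})$ and $\log\varphi_{\omega'}(t_k)\ge ps_{k-1}+r(s_k-s_{k-1})$. The difference is at most $(r-p)(2s_{k-1}-s_k)=-(r-p)3^{k-1}$.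

**The space $X$.** Let $\Omega=\Omega_1\sqcup\dots\sqcup\Omega_J$ be a partition into cylinders ($J\ge2$) and $F_1,\dots,F_J$ Banach spaces over $\mathbb K$. Let $X$ be the space of classes of strongly measurable $f:\Omega\to F_1\oplus\dots\oplus F_J$ with $f(\omega)\in F_j$ for a.e. $\omega\in\Omega_j$ and
$$\rho(f)=\int\varphi_\omega(\|f(\omega)\|)\,d\mu(\omega)<\infty,\qquad\|f\|=\inf\{c>0:\rho(f/c)\le1\}.$$
The integrand is measurable because $\varphi_\omega(t)$ is continuous in $t$ and locally constant in $\omega$. $X$ is a vector space by (6) and (5). If $\varphi_\omega(t)$ were replaced by $t^p$ for all $\omega$, we would get $\|f\|=(\int\|f(\omega)\|^pd\mu)^{1/p}$, the usual $p$-norm.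

**Lemma 10.** $X$ is a $p$-Banach space, and the following hold.

* (i) $\|f\|\le\rho(f)^{1/r}$ if $\rho(f)\le1$, and $\rho(f)\le\|f\|^p$ if $\|f\|\le1$.
* (ii) $\|f1_A\|\le\|f\|$ for measurable $A$. If $\|f(\omega)\|\le M$ a.e., then $\|f\|\le M$.
* (iii) If $A_j\in L(F_j)$, then $(\hat Af)(\omega)=A_jf(\omega)$ ($\omega\in\Omega_j$) defines $\hat A\in L(X)$ with $\|\hat A\|\le\max_j\|A_j\|$.
* (iv) The span $\mathcal S$ of $\{1_I\otimes v:I\subset\Omega_j\text{ a cylinder},\ v\in F_j,\ j\le J\}$ is dense in $X$. If all $F_j$ are separable, so is $X$.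

*Proof.* **The $p$-triangle inequality.** By (5), $\rho(f/c)\le c^{-p}\rho(f)$ for $c\ge1$, so $\|f\|<\infty$. Homogeneity is clear. If $a,b\ge0$ and $a^p+b^p=1$, then (6) and (5) give $\rho(af+bg)\le a^p\rho(f)+b^p\rho(g)$. Let $c_1>\|f\|$, $c_2>\|g\|$ and $c^p=c_1^p+c_2^p$. Apply this to $(f+g)/c=(c_1/c)(f/c_1)+(c_2/c)(g/c_2)$ to get $\rho((f+g)/c)\le1$. Hence $\|f+g\|^p\le c_1^p+c_2^p$. Let $c_1\downarrow\|f\|$ and $c_2\downarrow\|g\|$.

**Part (i).** If $0<c=\rho(f)^{1/r}\le1$, then $c^r\rho(f/c)\le\rho(f)$ by (5), so $\rho(f/c)\le1$ and $\|f\|\le c$. If $\rho(f)=0$, then $f=0$. For the second part, if $\|f\|<c\le1$, then $\rho(f)\le c^p\rho(f/c)\le c^p$. If $\|f\|=1$, let $c\downarrow1$ in $\rho(f/c)\le1$ and use monotone convergence. In particular $\|f\|=0$ forces $f=0$, and $\|\cdot\|$ induces the topology of the metric $\rho(f-g)$.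

**Completeness.** By (i) a Cauchy sequence has a subsequence $(f_k)$ with $\sum_k\rho(f_{k+1}-f_k)<\infty$. Then $\sum_k\varphi_\omega(\|f_{k+1}(\omega)-f_k(\omega)\|)<\infty$ a.e., so $\sum_k\|f_{k+1}(\omega)-f_k(\omega)\|<\infty$ a.e. by (7). So $f_k\to f$ a.e. By (6) and continuity of $\varphi_\omega$, $\rho(f-f_k)\le\sum_{i\ge k}\rho(f_{i+1}-f_i)\to0$.

**Parts (ii), (iii).** The first half of (ii) is monotonicity, and the second holds because $\varphi_\omega(1)=1$ gives $\rho(f/M)\le1$ for $M>0$. For (iii), if $a=\max_j\|A_j\|>0$, then $\rho(\hat Af/(ac))\le\rho(f/c)$.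

**Part (iv).** By dominated convergence $\rho(f1_{\{\|f\|>n\}})\to0$, so we may assume $\|f\|\le M$ pointwise with $M>0$. Choose simple $g_m\to f$ a.e., with values in $F_j$ on $\Omega_j$; replacing $g_m$ by $0$ where $\|g_m\|>2M$, we may assume $\|g_m\|\le2M$ pointwise. Write $g_m=\sum_{i\le q}1_{A_i}\otimes v_i$ with disjoint $A_i\subset\Omega_{j(i)}$. Choose finite unions of cylinders $A_i'\subset\Omega_{j(i)}$ with $\mu(A_i\triangle A_i')<2^{-m}/q$, and put $A_i''=A_i'\setminus\bigcup_{l<i}A_l'$ and $h_m=\sum_i1_{A_i''}\otimes v_i\in\mathcal S$. Outside $\bigcup_i(A_i\triangle A_i')$ we have $h_m=g_m$, so $\mu(g_m\ne h_m)<2^{-m}$. By Borel–Cantelli $h_m\to f$ a.e. Since $\|f-h_m\|\le3M$ and $\varphi_\omega(3M)\le\max(1,3M)^r$, dominated convergence gives $\rho(f-h_m)\to0$. Separability follows, as there are countably many cylinders and $\|1_I\otimes v\|\le\|v\|$. $\square$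

**Lemma 11 (supports do not spread).** Let $S\in L(X)$, $I\subset\Omega_j$ a cylinder and $v\in F_j$. Then $S(1_I\otimes v)=0$ a.e. on $\Omega\setminus I$.

*Proof.* The argument is that of the example, run at the scales $t_k$ with $I_k=I$, where by (8) large values are cheap on $I$ and expensive off $I$. We may assume $\|v\|=1$. Let $h=S(1_I\otimes v)$. By Lemma 10(i) and continuity there is $c\in(0,1]$ with $\rho(f)\le c\Rightarrow\rho(Sf)\le1$.

**Cutting $I$.** Let $k\ge2$ with $I_k=I$, and put $t=t_k$, $M_k=\sup_{\omega\in I}\varphi_\omega(t)\ge1$, $m_k^*=\inf_{\omega'\notin I}\varphi_{\omega'}(t)$. By (8), $M_k/m_k^*\to0$ along these infinitely many $k$. Choose a power of two $n$ with $M_k/c\le n\le2M_k/c$ and split $I$ into $n$ disjoint cylinders $I_i'$ of measure $\mu(I)/n$. Then $\rho(t1_{I_i'}\otimes v)\le M_k/n\le c$. So $g_i:=S(t1_{I_i'}\otimes v)$ satisfies $\rho(g_i)\le1$, and $h=t^{-1}\sum_ig_i$.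

**Estimating off $I$.** Let $E_i=\{\omega\notin I:\|g_i(\omega)\|>t\}$ and $E^{(k)}=\bigcup_iE_i$. On $E_i$ we have $\varphi_\omega(\|g_i(\omega)\|)\ge m_k^*$, so $m_k^*\mu(E_i)\le\rho(g_i)\le1$ and $\mu(E^{(k)})\le n/m_k^*$. For $\omega\notin I\cup E^{(k)}$, (7) gives $\|g_i(\omega)\|/t\le\varphi_\omega(\|g_i(\omega)\|)/m_k^*$, so
$$\int_{\Omega\setminus(I\cup E^{(k)})}\|h\|\,d\mu\le\sum_i\rho(g_i)/m_k^*\le n/m_k^*.$$
Hence for $\epsilon>0$, $\mu(\{\omega\notin I:\|h(\omega)\|>\epsilon\})\le(1+1/\epsilon)\,n/m_k^*\le(1+1/\epsilon)\,2M_k/(cm_k^*)\to0$. So $h=0$ a.e. off $I$. $\square$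

The space $X$ itself still has too many operators: by Lemma 10(iii) one may choose $A_1,\dots,A_J$ independently. We will couple the fibres by dividing out a subspace $N$. Then we must know that operators on $X/N$ come from operators on $X$.

## 5. Lifting operators modulo a locally convex subspace

**Lemma 12.** Let $N\subset X$ be a closed subspace on which $\|\cdot\|$ is equivalent to a norm $|\cdot|$. Let $Q:X\to X/N$ be the quotient map. For every $V\in L(X/N)$ there is $S\in L(X)$ with $QS=VQ$. In particular $S(N)\subset N$.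

The obvious start is to choose for each $f$ some preimage $u_f$ of $VQf$ of comparable size. The map $f\mapsto u_f$ need not be linear, but the defects of linearity lie in $N$. In $N$ errors add up as in a normed space, while by Lemma 10(i) a piece of $f$ with small $\rho$ contributes an error of order $\rho^{1/r}$ with $1/r>1$. So we cut $f$ into many small pieces and add the preimages of the pieces: the total error tends to $0$. With $r=1$ the gain would vanish.

*Proof.* Let $|h|\le\kappa\|h\|$ on $N$ and put $\sigma=1/r>1$, $\Gamma=2\|V\|$. As $\|VQf\|\le\|V\|\|f\|$, we can choose for each $f\in X$ a vector $u_f\in X$ with $Qu_f=VQf$ and $\|u_f\|\le\Gamma\|f\|$, taking $u_f=0$ if $VQf=0$.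

**Step 1: the error for three pieces.** Let $f=f1_A+f1_B+f1_C$ with disjoint measurable $A,B,C$ and $\rho(f)\le1$. Then $h=u_f-u_{f1_A}-u_{f1_B}-u_{f1_C}$ satisfies $Qh=0$, so $h\in N$, and $\|h\|^p\le4\Gamma^p\|f\|^p$. By Lemma 10(i),
$$|h|\le C_0\,\rho(f)^\sigma,\qquad C_0=4^{1/p}\Gamma\kappa.\tag{9}$$

**Step 2: the error for any number of pieces, with a constant independent of that number.** Claim: if $\rho(f)\le1$ and $f=\sum_{i=1}^kf1_{A_i}$ with disjoint measurable $A_i$, then
$$\Big|u_f-\sum_iu_{f1_{A_i}}\Big|\le C_1\,\rho(f)^\sigma,\qquad C_1=\frac{C_0}{1-2^{1-\sigma}}.\tag{10}$$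
We use induction on $k$. The cases $k=1$ and $f=0$ are trivial (recall $u_0=0$). Let $k\ge2$, $w_i=\rho(f1_{A_i})$ and $W=\sum_iw_i=\rho(f)>0$. Let $j$ be minimal with $\sum_{i\le j}w_i\ge W/2$, and put $f'=\sum_{i<j}f1_{A_i}$, $f''=\sum_{i>j}f1_{A_i}$. Then $W'=\rho(f')$ and $W''=\rho(f'')$ are at most $W/2$. Apply (9) to $f=f'+f1_{A_j}+f''$ and the induction hypothesis to $f'$ and $f''$, which have fewer than $k$ pieces (an empty sum is $0$). Since $|\cdot|$ is a norm, the left side of (10) is at most
$$C_0W^\sigma+C_1(W'^\sigma+W''^\sigma)\le C_0W^\sigma+C_1(W/2)^{\sigma-1}(W'+W'')\le(C_0+C_12^{1-\sigma})W^\sigma=C_1W^\sigma.$$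

**Step 3: passing to the limit over partitions.** For a finite measurable partition $\mathcal P$ of $\Omega$ put
$$u_{\mathcal P}(f)=\sum_{A\in\mathcal P}u_{f1_A},\qquad\eta_f(\mathcal P)=\max_{A\in\mathcal P}\rho(f1_A).$$
If $\eta_f(\mathcal P)\le1$ and $\mathcal P'$ refines $\mathcal P$, then (10) applied to each $f1_A$, $A\in\mathcal P$, gives $u_{\mathcal P'}(f)-u_{\mathcal P}(f)\in N$ and
$$|u_{\mathcal P'}(f)-u_{\mathcal P}(f)|\le C_1\sum_{A\in\mathcal P}\rho(f1_A)^\sigma\le C_1\,\rho(f)\,\eta_f(\mathcal P)^{\sigma-1}.\tag{11}$$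
The finite measure $A\mapsto\rho(f1_A)$ is absolutely continuous with respect to $\mu$, so $\eta_f(\mathcal P)$ is arbitrarily small for partitions into cylinders of high level, and it does not increase under refinement. Hence for a fixed $\mathcal P_0$ with $\eta_f(\mathcal P_0)\le 1$ the net $u_{\mathcal P}(f)-u_{\mathcal P_0}(f)$, over refinements $\mathcal P$ of $\mathcal P_0$, is Cauchy in $N$, which is complete. So the net $(u_{\mathcal P}(f))$, ordered by refinement, converges. Let $Sf$ be its limit. As $Qu_{\mathcal P}(f)=\sum_AVQ(f1_A)=VQf$ for all $\mathcal P$, we get $QSf=VQf$.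

**Step 4: $S$ is linear.** For scalars $a,b$ the vector $u_{(af+bg)1_A}-au_{f1_A}-bu_{g1_A}$ lies in $N$. The $p$-th power of its $p$-norm is at most $2\Gamma^p(|a|^p\|f1_A\|^p+|b|^p\|g1_A\|^p)$, so its $|\cdot|$ is at most $C(\|f1_A\|+\|g1_A\|)$ with $C=C(a,b)$. If $\eta_f(\mathcal P),\eta_g(\mathcal P)\le1$, summing over $A\in\mathcal P$ and using $\|f1_A\|\le\rho(f1_A)^\sigma$ bounds $|u_{\mathcal P}(af+bg)-au_{\mathcal P}(f)-bu_{\mathcal P}(g)|$ by $C\big(\rho(f)\eta_f(\mathcal P)^{\sigma-1}+\rho(g)\eta_g(\mathcal P)^{\sigma-1}\big)\to0$.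

**Step 5: $S$ is continuous.** If $\rho(f)\le1$, let $\mathcal P=\{\Omega\}$ in (11) and pass to the limit in $\mathcal P'$: $Sf-u_f\in N$ and $|Sf-u_f|\le C_1\rho(f)^\sigma$. Since $\|u_f\|\le\Gamma\|f\|$ and $\|\cdot\|$ is equivalent to $|\cdot|$ on $N$, $Sf\to0$ as $f\to0$. Finally $QSh=VQh=0$ for $h\in N$, so $S(N)\subset N$. $\square$

## 6. Coupling the fibres

The subspace $N$ will be a copy of a Banach space $W$, placed in $X$ as functions that are constant on each $\Omega_j$, with value $R_jw$ there.

**Lemma 13.** Let $W$ be a Banach space and $R_j\in L(W,F_j)$ with dense range ($1\le j\le J$), such that $\max_j\|R_jw\|\ge\varepsilon\|w\|$ for some $\varepsilon>0$. Put $h_w=\sum_j1_{\Omega_j}\otimes R_jw$ and $N=\{h_w:w\in W\}$. Then $N$ is closed and $w\mapsto h_w$ is an isomorphism of $W$ onto $N$. If $V\in L(X/N)$, there are a linear $S':W\to W$ and $S_j\in L(F_j)$ with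
$$S_jR_j=R_jS'\quad(1\le j\le J)\tag{12}$$
and $VQf=Q(Sf)$, where $(Sf)(\omega)=S_jf(\omega)$ for $\omega\in\Omega_j$.

*Proof.* **Step 1: $N$ is a closed copy of $W$.** By Lemma 10(ii), $\|h_w\|\le\max_j\|R_jw\|$. Conversely let $c'>\|h_w\|$. Then $\int_{\Omega_j}\varphi_\omega(\|R_jw\|/c')\,d\mu\le1$. If $\|R_jw\|\ge c'$, then $\varphi_\omega(t)\ge t^p$ for $t\ge1$ gives $\|R_jw\|\le\mu(\Omega_j)^{-1/p}c'$, and otherwise this is trivial. Together with $\max_j\|R_jw\|\ge\varepsilon\|w\|$ this shows that $w\mapsto h_w$ is an isomorphism onto $N$. So $N$ is complete, hence closed, and its $p$-norm is equivalent to the norm $|h_w|=\|w\|$. By the same computation each $\{1_{\Omega_j}\otimes v:v\in F_j\}$ is closed and isomorphic to $F_j$.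

**Step 2: the lift acts on functions constant on $\Omega_j$.** Let $S\in L(X)$ be the lift from Lemma 12. Then $Sh_w=h_{S'w}$ with $S'$ linear. By Lemma 11, $S(1_{\Omega_i}\otimes R_iw)$ vanishes off $\Omega_i$ for each $i$. So
$$S(1_{\Omega_j}\otimes R_jw)=1_{\Omega_j}\cdot Sh_w=1_{\Omega_j}\otimes R_jS'w.$$
As $R_j(W)$ is dense in $F_j$ and $\{1_{\Omega_j}\otimes v\}$ is closed and isomorphic to $F_j$, we get $S(1_{\Omega_j}\otimes v)=1_{\Omega_j}\otimes S_jv$ for all $v\in F_j$, with $S_j\in L(F_j)$, and (12) holds.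

**Step 3: the lift acts by $S_j$ on all functions.** Let $I\subset\Omega_j$ be a cylinder. Then $\Omega_j\setminus I$ is a finite disjoint union of cylinders, so by Lemma 11 $S(1_I\otimes v)$ vanishes off $I$ and $S(1_{\Omega_j\setminus I}\otimes v)$ vanishes on $I$. Their sum is $1_{\Omega_j}\otimes S_jv$, hence $S(1_I\otimes v)=1_I\otimes S_jv$. So $S$ agrees on the dense set $\mathcal S$ with the continuous operator $f\mapsto(\omega\mapsto S_jf(\omega),\ \omega\in\Omega_j)$ of Lemma 10(iii), and they coincide. $\square$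

The relations (12) convert a choice of the $R_j$ into algebraic conditions on the $S_j$. We see this first in the proof of Theorem 5.

*Proof of Theorem 5.* Choose $r\in(p,1)$, $J=3+m$, all $F_j=F$, and $W=F\oplus F$ with the max norm. Put $R_1(u,v)=u$, $R_2(u,v)=v$, $R_3(u,v)=u-v$, $R_{3+i}(u,v)=v-T_iu$ for $1\le i\le m$. All $R_j$ are onto and $\max(\|R_1w\|,\|R_2w\|)=\|w\|$, so Lemma 13 applies. Let $Z=X/N$ and $V\in L(Z)$.

**Step 1: every $V$ comes from one $A$ in the commutant.** By (12) for $j=1,2$, $S'(u,v)=(S_1u,S_2v)$. For $j=3$, $S_3(u-v)=S_1u-S_2v$; setting $v=0$ and $u=0$ gives $S_1=S_2=S_3=:A$. For $j=3+i$, $S_{3+i}(v-T_iu)=Av-T_iAu$; $u=0$ gives $S_{3+i}=A$, and then $v=0$ gives $AT_i=T_iA$. So $V$ is induced by $f\mapsto A\circ f$ with $A\in\{T_1,\dots,T_m\}'$.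

**Step 2: every such $A$ occurs, exactly once.** If $A\in\{T_1,\dots,T_m\}'$, then $f\mapsto A\circ f$ is bounded on $X$ and maps $h_{(u,v)}$ to $h_{(Au,Av)}$, so it induces an operator on $Z$. If it induces $0$, then for a cylinder $I\subsetneq\Omega_1$ and $v\in F$ we have $1_I\otimes Av\in N$. Elements of $N$ are a.e. constant on $\Omega_1$, so $Av=0$. The same argument shows $1_I\otimes v\notin N$ for $v\ne0$, so $Z\ne\{0\}$. Hence $A\mapsto V$ is an algebra isomorphism onto $L(Z)$. $\square$

We also need to transfer Lemma 6 from $F$ and $E$ to $X$ and its quotients. In the next lemma $F=F_\alpha$ and $E=F_\beta$ are regarded as Banach spaces over $\mathbb K$.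

**Lemma 14.** Let either each $F_j\in\{F,E\}$ and $g\in\mathrm{Lip}_\beta$, or all $F_j=F$ and $g\in\mathrm{Lip}_\alpha$; let $|g|\equiv1$ and $(\hat A_gf)(\omega)=A_gf(\omega)$. Given non-empty open sets $U_q,U_q'\subset X$ ($q\le M$), there are $x_1,\dots,x_k\in\Delta$ such that for every $\tau>0$ there is $\epsilon>0$ with
$$\hat A_g^nU_q\cap U_q'\ne\emptyset\quad\text{for all }q\le M\text{ and all }n\in\mathcal E_g(x_1,\dots,x_k;\epsilon,\tau).$$
If $N\subset X$ is closed and $VQ=Q\hat A_g$ for some $V\in L(X/N)$, the same holds for $V$ and open sets in $X/N$.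

*Proof.* **Step 1: a dense set.** Let $\mathcal D$ be the set of finite sums $\sum_ib_i\otimes\delta_{x_i}$ with $x_i\in\Delta$ and $b_i$ complex step functions over cylinders, where $\delta_{x}$ is taken in $F$ or $E$ according to the fibre. The complex span of the $\delta_x$ is dense in $F$ and in $E$, and $\|1_I\otimes v\|\le\|v\|$, so the closure of $\mathcal D$ contains $\mathcal S$. By Lemma 10(iv), $\mathcal D$ is dense.

**Step 2: the estimate.** Choose $f_q\in U_q\cap\mathcal D$ and $h_q\in U_q'\cap\mathcal D$. Allowing zero coefficients, write all of them with the same points: $f_q=\sum_{i\le k}b_i^q\otimes\delta_{x_i}$ and $h_q=\sum_{i\le k}c_i^q\otimes\delta_{x_i}$. Let $n\in\mathcal E_g(x_1,\dots,x_k;\epsilon,\tau)$ with points $y_i,y_i'$, and define $\tilde f_q$ by the formulas of Lemma 6 at every $\omega\in\Omega$; the coefficients are again step functions. Lemma 6 in each fibre and Lemma 10(ii) give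
$$\|\tilde f_q-f_q\|,\ \|\hat A_g^n\tilde f_q-h_q\|\ \le\ \epsilon\,\sup_\Omega\sum_{i\le k}\big(|b_i^q|+2(|b_i^q|+|c_i^q|)/\tau\big).$$
Neither $k$ nor the $b_i^q,c_i^q$ depend on $\epsilon$. So for given $\tau$ and small $\epsilon$ we have $\tilde f_q\in U_q$ and $\hat A_g^n\tilde f_q\in U_q'$ for all $q$.

**Step 3: quotients.** For open sets in $X/N$, apply this to their preimages under $Q$. If $f\in Q^{-1}(U)$ and $\hat A_g^nf\in Q^{-1}(U')$, then $Qf\in U$ and $V^nQf=Q\hat A_g^nf\in U'$. $\square$

**A first attempt at the counterexample, and where it stops.** Apply Theorem 5 to $F=F_\alpha$ with $T_1=T$ and $T_2=$ multiplication by $\mathrm i$. By Lemma 9 we get a separable $p$-Banach space $Z'$ with $L(Z')\cong\{T,\mathrm i\}'=\{A_g:g\in\mathrm{Lip}_\alpha\}$. The operator given by $\zeta$ is hypercyclic, and all operators given by unimodular $g\in\mathrm{Lip}_\beta$ may be hoped to be rigid. But $L(Z')$ also contains the operator given by $\chi\in\mathrm{Lip}_\alpha$ from Section 3. For each $\epsilon$ the set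 $\mathcal E_\chi(x_1,\dots,x_k;\epsilon,2)$ contains all large $n$, so by Lemma 14 that operator is mixing on $Z'$, hence hereditarily hypercyclic. So $Z'$ is not a counterexample. The commutant alone forces too little smoothness on $g$.

Lemma 9 tells us what to add: one more fibre, equal to $E$, coupled through $\iota$.

## 7. The space $Z$ and the algebra $L(Z)$

Let $0<p<1$ and fix $r\in(p,1)$. Regard $F,E$ as Banach spaces over $\mathbb K$; if $\mathbb K=\mathbb R$, this means restriction of scalars, and multiplication by $\mathrm i$ is a real-linear isometry of $F$. Take $J=6$, let $\Omega_1,\dots,\Omega_6$ be the cylinders of the words $0,10,110,1110,11110,11111$, and let $F_1=\dots=F_5=F$, $F_6=E$, $W=F\oplus F$ with the max norm, and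
$$\begin{aligned}&R_1(u,v)=u,\quad R_2(u,v)=v,\quad R_3(u,v)=u-v,\\&R_4(u,v)=v-Tu,\quad R_5(u,v)=v-\mathrm iu,\quad R_6(u,v)=\iota u.\end{aligned}\tag{13}$$
The $R_j$ have dense range and $\max(\|R_1w\|,\|R_2w\|)=\|w\|$. Let $N$ be as in Lemma 13 and $Z=X/N$. By Lemma 10, $Z$ is a separable $p$-Banach space over $\mathbb K$.

For $g\in\mathrm{Lip}_\beta$ the operator $\hat A_g$ on $X$ maps $h_{(u,v)}$ to $h_{(A_gu,A_gv)}$, because $A_g$ commutes with $T$ and with $\mathrm i$ and $\iota A_g=A_g\iota$. So it induces $V_g\in L(Z)$ with $V_gQ=Q\hat A_g$.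

**Proposition 15.** $L(Z)=\{V_g:g\in\mathrm{Lip}_\beta\}$.

*Proof.* Let $V\in L(Z)$ and take $S',S_j$ from Lemma 13. Read off (12) one $j$ at a time. From $j=1,2$: $S'(u,v)=(S_1u,S_2v)$. From $j=3$: $S_3(u-v)=S_1u-S_2v$, so $S_1=S_2=S_3=:A$. From $j=4$: $S_4(v-Tu)=Av-TAu$, so $S_4=A$ and $AT=TA$. From $j=5$: $S_5(v-\mathrm iu)=Av-\mathrm iAu$, so $S_5=A$ and $A(\mathrm iu)=\mathrm iAu$, that is, $A$ is complex-linear. From $j=6$: $S_6\iota=\iota A$. By Lemma 9 with $D=S_6$, there is $g\in\mathrm{Lip}_\beta$ with $A=A_g$ on $F$ and $S_6=A_g$ on $E$. So $S=\hat A_g$ and $V=V_g$. $\square$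

**A quotient on which rigidity is visible.** Lemma 7 controls $\|g^n-1\|_\alpha$, hence $A_{g^n}-I$ on $F$. On the fibre $E$ we only have the bound $\|g^n-1\|_\beta$, which does not tend to $0$ for $g=\zeta$. So we discard $E$ and keep only $\Omega_1$. Let
$$X_1=\{f1_{\Omega_1}:f\in X\},\qquad N_1=\{1_{\Omega_1}\otimes u:u\in F\},\qquad Z_1=X_1/N_1.$$
$X_1$ is closed as the range of a continuous projection, and $N_1$ is closed by Step 1 of Lemma 13. Restriction to $\Omega_1$ maps $X$ onto $X_1$ and $N$ onto $N_1$, so it induces a continuous linear surjection $\Pi:Z\to Z_1$. For $g\in\mathrm{Lip}_\alpha$ the map $f\mapsto A_g\circ f$ on $X_1$ has norm at most $\|g\|_\alpha$ and preserves $N_1$. It induces $B_g\in L(Z_1)$, and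
$$\|B_g\|\le\|g\|_\alpha,\quad B_{gh}=B_gB_h,\quad B_{g+h}=B_g+B_h,\quad B_1=I,\qquad\Pi V_g=B_g\Pi\ \ (g\in\mathrm{Lip}_\beta).\tag{14}$$
Fix a cylinder $I\subsetneq\Omega_1$. For $x\in\Delta$ let $z_x=[1_I\otimes\delta_x]\in Z_1$. For $\lambda\ne0$ the function $1_I\otimes\lambda\delta_x$ is not a.e. constant on $\Omega_1$, so
$$z_x\ne0,\qquad B_gz_x=[1_I\otimes g(x)\delta_x]\ne0\ \text{ if }g(x)\ne0.\tag{15}$$
In particular $Z_1\ne\{0\}$ and $Z\ne\{0\}$.

## 8. Proof of Theorem 3: transitivity of $V_\zeta$ and rigidity of everything else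

**Proposition 16.** $V_\zeta$ is hypercyclic on $Z$.

*Proof.* By Section 3, $\mathcal E_\zeta(x_1,\dots,x_k;\epsilon,2)$ contains $m_l/2$ for all $l$ with $\alpha_l\le\epsilon$, so it is never empty. By Lemma 14 with $\tau=2$, $V_\zeta$ is transitive on $Z$, and Lemma 1 applies. $\square$

**Proposition 17.** Let $g\in\mathrm{Lip}_\beta$.

* (i) If $|g(x_0)|\ne1$ for some $x_0\in\Delta$, then $B_g$ and $V_g$ are not hypercyclic.
* (ii) If $|g|\equiv1$, there is a strictly increasing $(n_k)$ such that $\{V_g^{n_k}\}$ is not hypercyclic.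

*Proof.* **Reduction to $Z_1$.** If $\{V_g^{n_k}z:k\in\mathbb N\}$ is dense in $Z$, then its image $\{B_g^{n_k}\Pi z\}$ under the continuous surjection $\Pi$ is dense in $Z_1$. So it suffices to show that $B_g$ is not hypercyclic in (i) and that $\{B_g^{n_k}\}$ is not hypercyclic in (ii).

**Part (i), localization.** By continuity there is a cylinder $C\ni x_0$, of some level $l$, on which either $|g|\le q<1$ or $|g|\ge q>1$. Let $e=B_{1_C}$, a projection commuting with $B_g$. It is non-zero as $ez_{x_0}=z_{x_0}\ne0$. Suppose $\{B_g^nz:n\ge0\}$ is dense in $Z_1$. Then $\{eB_g^nz\}$ is dense in $eZ_1\ne\{0\}$.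

**Part (i), powers of a small function.** Let $k\in\mathrm{Lip}_\alpha$ vanish off $C$ with $|k|\le q'<1$. Then for $n\ge1$
$$\|k^n\|_\alpha\le q'^n+\max\big(nq'^{\,n-1}L_\alpha(k),\ q'^n/\alpha_l\big)\to0.\tag{16}$$
The first term in the maximum bounds Lipschitz quotients for pairs in $C$, since $|a^n-b^n|\le nq'^{n-1}|a-b|$ for $|a|,|b|\le q'$. The second bounds those for pairs with exactly one point in $C$, by (1).

**Part (i), the case $|g|\le q<1$ on $C$.** Let $k=g1_C$. For $n\ge1$, $eB_g^nz=B_{k^n}z\to0$ by (14) and (16). So $\{eB_g^nz:n\ge0\}$ is bounded and cannot be dense in $eZ_1\ne\{0\}$.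

**Part (i), the case $|g|\ge q>1$ on $C$.** Let $k=1/g$ on $C$ and $k=0$ off $C$. On $C$ we have $|k(y)-k(y')|\le q^{-2}|g(y)-g(y')|$. For pairs with exactly one point in $C$ the difference is at most $1/q\le d_\alpha(y,y')/(q\alpha_l)$. So $k\in\mathrm{Lip}_\alpha$ and $|k|\le1/q<1$, hence $\|k^n\|_\alpha\to0$ by (16). Moreover $B_{k^n}B_g^n=B_{1_C}=e$ for $n\ge1$. Since $Z_1$ has no isolated points, removing finitely many points from the orbit of $z$ leaves a dense set, so there are $n_j\to\infty$ with $B_g^{n_j}z\to0$. Then $ez=B_{k^{n_j}}B_g^{n_j}z\to0$, so $ez=0$ and $eB_g^nz=B_g^nez=0$ for all $n$. This contradicts density in $eZ_1\ne\{0\}$.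

**Part (ii).** Take $(n_k)$ from Lemma 7. By (14), $\|B_g^{n_k}-I\|\le\|g^{n_k}-1\|_\alpha\to0$. So for every $z\in Z_1$ the sequence $(B_g^{n_k}z)_k$ converges to $z$, and a convergent sequence is not dense in $Z_1\ne\{0\}$. $\square$

*Proof of Theorem 3.* $Z\ne\{0\}$ is a separable $p$-Banach space, and $V_\zeta$ is hypercyclic by Proposition 16. Let $V\in L(Z)$. By Proposition 15, $V=V_g$ with $g\in\mathrm{Lip}_\beta$. If $|g|\not\equiv1$, Proposition 17(i) shows that $\{V^{n_k}\}$ is not hypercyclic for $(n_k)=(0,1,2,\dots)$. If $|g|\equiv1$, use the sequence from Proposition 17(ii). So no operator on $Z$ is hereditarily hypercyclic. $\square$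

## 9. All hypercyclic operators on $Z$: proof of Theorem 4

**Part (a).** The map $g\mapsto V_g$ is a homomorphism of $\mathbb K$-algebras $\mathrm{Lip}_\beta\to L(Z)$, and by Proposition 15 it is onto. If $V_g=0$, then $B_g\Pi=0$, so $B_g=0$, and (15) gives $g(x)=0$ for all $x$. So it is an isomorphism, and $L(Z)$ is commutative.

**Part (b), necessity.** Let $V_g$ be hypercyclic. Then $|g|\equiv1$ by Proposition 17(i). Suppose $g$ is constant on a non-empty open set. Then $g\equiv c$ on some cylinder $C$, with $|c|=1$. Let $e=B_{1_C}\ne0$. For each $z\in Z_1$ we have $eB_g^nz=B_{c^n1_C}z$, which is bounded in $n$ because $\|c^n1_C\|_\alpha=\|1_C\|_\alpha$. So $\{eB_g^nz\}$ is not dense in $eZ_1\ne\{0\}$, hence $\{B_g^nz\}$ is not dense in $Z_1$. So $B_g$, and with it $V_g$, is not hypercyclic, a contradiction.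

**Part (b), sufficiency.** Let $|g|\equiv1$ with $g$ not constant on any non-empty open set. We show that for all $x_1,\dots,x_k\in\Delta$ and with $\tau=1/(2k)$, the set $\mathcal E_g(x_1,\dots,x_k;\epsilon,\tau)$ is infinite for every $\epsilon>0$.

First, $g(C)$ is infinite for every cylinder $C$. Otherwise the finitely many level sets of $g|_C$ would be closed and partition $C$, hence be open, and $g$ would be constant on a non-empty open set.

Next, for each $i$ choose $y_i,y_i'$ within $d_\alpha$-distance $\epsilon$ of $x_i$ such that $\gamma_i=g(y_i')/g(y_i)$ is not a root of unity of order less than $4k$. This is possible, as for fixed $y_i$ the ratio takes infinitely many values, and only finitely many are excluded.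

Now estimate how often $|\gamma_i^n-1|<\tau$. Since $|e^{2\pi\mathrm it}-1|=2|\sin\pi t|\ge4|t|$ for $|t|\le1/2$, the inequality $|e^{2\pi\mathrm it}-1|<\tau$ forces $t$ to be within $\tau/4$ of an integer, that is, in an arc of length $\tau/2$ of the circle $\mathbb R/\mathbb Z$. If $\gamma_i$ has infinite order, equidistribution of its powers shows that $\{n:|\gamma_i^n-1|<\tau\}$ has upper density at most $\tau/2$. If $\gamma_i$ has finite order $o\ge4k$, its powers take $o$ equally spaced values with equal frequency, and at most $o\tau/2+1$ of them lie in the arc, so the density is at most $\tau/2+1/o$. In both cases the upper density is at most $\tau/2+1/(4k)=1/(2k)$. So the set of $n$ for which $|\gamma_i^n-1|<\tau$ for some $i\le k$ has upper density at most $1/2$. For the infinitely many remaining $n$ we have $|g(y_i')^n-g(y_i)^n|=|\gamma_i^n-1|\ge\tau$ for all $i\le k$, so $n\in\mathcal E_g(x_1,\dots,x_k;\epsilon,\tau)$.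

Given non-empty open sets $U_q,U_q'\subset Z$ ($q\le M$), Lemma 14 provides $x_1,\dots,x_k$. With $\tau=1/(2k)$ and the corresponding $\epsilon$ there is a single $n$ with $V_g^nU_q\cap U_q'\ne\emptyset$ for all $q\le M$. Products of open sets form a base of the topology of $Z^M$, so the $M$-fold direct sum $V_g\oplus\dots\oplus V_g$ is transitive on the separable $\mathcal F$-space $Z^M$. By Lemma 1 it is hypercyclic. The case $M=1$ is the hypercyclicity of $V_g$.

**Part (c).** $V_\zeta$ is hypercyclic by Proposition 16. It is invertible with inverse $V_{\bar\zeta}$, since $1/\zeta=\bar\zeta\in\mathrm{Lip}_\beta$. If $x_1,\dots,x_k\in\Delta$ are eventually zero, then the sums $\sum_jx_{i,j}/m_j$ over the coordinates $x_{i,j}$ of $x_i$ are finite sums of rationals, so the $\zeta(x_i)$ are roots of unity. If $n\ge1$ is a common multiple of their orders, then $\hat A_\zeta^n$ fixes $\sum_ib_i\otimes\delta_{x_i}$ for all complex step functions $b_i$. Eventually zero points are dense in $\Delta$, and $x\mapsto\delta_x$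 is continuous into $F$ and into $E$, so by Step 1 of Lemma 14 such functions are dense in $X$. Their images under $Q$ are periodic points of $V_\zeta$ and are dense in $Z$. $\square$
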